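\title{Regular nut graphs with a prescribed automorphism group}

\begin{abstract}
A nut graph is a graph on at least two vertices whose adjacency matrix has a one-dimensional kernel spanned by a vector without zero entries. We show that for every finite group $\Gamma$ and every integer $d\ge 3$ there is a $d$-regular nut graph whose automorphism group is isomorphic to $\Gamma$, and that no $d$-regular nut graph exists for $d\le 2$. The construction is explicit and self-contained. Gadgets made from $K_{d+1}$ minus an edge turn the kernel equations into a mean value property, which yields a $d$-regular nut graph with a free action of $\Gamma$; a vertex coloring cuts its automorphism group down to $\Gamma$; and iterated Fowler extensions encode the colors in the graph itself. The automorphism group of the resulting graph acts semiregularly, and for fixed $d$ its order is optimal among semiregular realizations up to a constant factor.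
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. For a graph $G$ we write $A(G)$ for its adjacency matrix, $N_G(v)$ for the set of neighbors of a vertex $v$, and $\operatorname{Aut}(G)$ for its automorphism group; $G$ is \emph{$d$-regular} if every vertex has degree $d$. A vector $x\in\mathbb R^{V(G)}$ lies in $\ker A(G)$ if and only if it satisfies, for every vertex $v$, the \emph{equation at $v$}:
\[
\sum_{w\sim v}x_w=0 .
\]
The \emph{nullity} of $G$ is $\dim\ker A(G)$, and a vector is \emph{full} if it has no zero entry. A \emph{nut graph} is a graph of order at least $2$ and nullity exactly $1$ whose nonzero kernel vectors are full. In other words, there is, up to scaling, exactly one linear relation among the rows of $A(G)$, and every row takes part in it.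

Ba\v{s}i\'c and Fowler \cite{BF} posed the following problem: given a finite group $\Gamma$ and an integer $d\ge3$, find a $d$-regular nut graph $G$ with $\operatorname{Aut}(G)\cong\Gamma$.

The problem combines three requirements: the degree, the group and the kernel. If the kernel condition is dropped, Sabidussi's theorem provides, for every finite group $\Gamma$ and every $d\ge 3$, a $d$-regular graph with automorphism group isomorphic to $\Gamma$. If regularity is dropped, it is known that every finite group is the automorphism group of infinitely many nut graphs. All three requirements together are known to be satisfiable for every finite group when $d\in\{8,12,16,20,24\}$. One would therefore guess that the answer is always positive.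

The nut condition is, however, global and fragile, and it interacts with symmetry. An automorphism $\varphi$ of a nut graph maps the kernel to itself and preserves Euclidean length, so a kernel vector $x$ satisfies $x\circ\varphi=\pm x$, and $|x|$ is constant on orbits. The most symmetric regular graphs fail: the adjacency matrix of $K_{d+1}$ has eigenvalues $d$ and $-1$, and $K_{d,d}$ has nullity $2d-2$. The obvious way to destroy an unwanted symmetry, hanging paths of different lengths on the vertices, is not available even apart from regularity, since the equation at a vertex of degree $1$ forces the value $0$ on its neighbor. Every modification that adjusts the group has to come with exact control of the kernel. We show that this can be done in every degree in which a regular nut graph exists at all.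

\begin{theorem}\label{thm:main}
For every finite group $\Gamma$ and every integer $d\ge3$ there is a $d$-regular nut graph $G^*$ with $\operatorname{Aut}(G^*)\cong\Gamma$. For $d\le 2$ there is no $d$-regular nut graph. Hence a $d$-regular nut graph with automorphism group isomorphic to $\Gamma$ exists if and only if $d\ge3$.
\end{theorem}

A group acts \emph{semiregularly}, or \emph{freely}, on a set if no element other than the identity fixes a point. For fixed $\Gamma$ and $d$, a \emph{semiregular realization} is a $d$-regular nut graph whose automorphism group is isomorphic to $\Gamma$ and acts semiregularly on the vertices. The graphs constructed here are of this kind, and their order can be controlled.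

\begin{theorem}\label{thm:order}
Let $\Gamma$ be a finite group, let $r$ be the minimum number of generators of $\Gamma$, let $d\ge3$, and put $m=\lceil (r+1)/(d-2)\rceil$.
\begin{enumerate}
\item[(i)] There is a semiregular realization of order at most $2md^2\,(2d^3-2d^2+4d+1)\,|\Gamma|$. For fixed $d$ this is $O((r+1)|\Gamma|)$.
\item[(ii)] There is an $N_0$ such that for every $k\ge0$ there is a semiregular realization of order exactly $N_0+2dk|\Gamma|$. In particular, there are infinitely many.
\item[(iii)] Every semiregular realization has order at least $\frac{r-2}{d-2}|\Gamma|$. For fixed $d$, the bound in {\rm(i)} is optimal among semiregular realizations up to a constant factor depending only on $d$.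
\end{enumerate}
\end{theorem}

The construction separates the kernel from the group. A \emph{coloring} of $G$ is a map $n:V(G)\to\mathbb Z_{\ge1}$, and
\[
\operatorname{Aut}(G,n)=\{\psi\in\operatorname{Aut}(G): n\circ\psi=n\}
\]
is the group of color-preserving automorphisms. The following result reduces the problem to its colored version.

\begin{theorem}[color transfer]\label{thm:transfer}
Let $d\ge3$, let $G$ be a $d$-regular nut graph, and let $n:V(G)\to\mathbb Z_{\ge1}$. Then the graph $G^n$ defined in Section~\ref{sec:transfer} is a $d$-regular nut graph of order $\sum_{v}(1+2d\,n(v))$, and $\operatorname{Aut}(G^n)\cong\operatorname{Aut}(G,n)$.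
\end{theorem}

With Theorem~\ref{thm:transfer} in reserve, additional automorphisms do no harm at first. In Sections~\ref{sec:links} and~\ref{sec:base} we build a $d$-regular nut graph $G$ on which $\Gamma$ acts freely, paying attention only to the kernel. In Section~\ref{sec:coloring} we color $G$ so that exactly the elements of $\Gamma$ preserve the colors. Section~\ref{sec:transfer} proves Theorem~\ref{thm:transfer}, and Section~\ref{sec:final} assembles the proofs of Theorems~\ref{thm:main} and~\ref{thm:order}. None of the known results quoted above is used.

\section{Connectedness and small degrees}\label{sec:small}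

\begin{lemma}\label{lem:connected}
Every nut graph is connected.
\end{lemma}

\begin{proof}
Let $x$ be a full kernel vector of a disconnected graph. The equation at a vertex involves only vertices of the same component, so setting $x$ to $0$ outside one component gives a kernel vector that is nonzero and not full.
\end{proof}

\begin{lemma}\label{lem:small}
There is no $d$-regular nut graph with $d\le2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:connected} we need only consider connected graphs of order at least $2$. None of them is $0$-regular, and the only $1$-regular one is $K_2$, which has nullity $0$. A connected $2$-regular graph is a cycle $C_k$. With the vertices indexed by $\mathbb Z_k$, the equations read $x_{i+2}=-x_i$. If $k$ is odd, then $x_i=x_{i+2k}=(-1)^kx_i=-x_i$, and if $k\equiv2\pmod 4$, then $x_i=x_{i+k}=(-1)^{k/2}x_i=-x_i$; in both cases the nullity is $0$. If $4\mid k$, then $x_0$ and $x_1$ can be chosen freely and determine $x$, so the nullity is $2$.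
\end{proof}

From now on $d\ge 3$ is fixed.

\section{Links}\label{sec:links}

We need a proof that the nullity is at most $1$ which works for all groups at once. A maximum principle is such a proof: if every value is a weighted average of neighboring values in a connected structure, then all values are equal. The equation at $v$ is far from this form, since it does not contain $x_v$ and all its terms have the same sign. We therefore look for a gadget that can take the place of an edge $uw$, keeps all degrees equal to $d$, and shows to $u$ not the value $x_w$ but a positive multiple of $x_u$ minus $x_w$.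

Let $J=K_{d+1}-ab$ be the complete graph on $d+1$ vertices with one edge $ab$ removed. Its \emph{ends} $a,b$ have degree $d-1$, and its \emph{core} vertices $c_1,\dots,c_{d-1}$ have degree $d$. A copy of $J$ in a graph is \emph{inserted between $u$ and $w$} if $u,w$ lie outside the copy and $ua$, $bw$ are the only edges leaving it; we call this a \emph{short link} between $u$ and $w$. All vertices of the copy then have degree $d$. A core vertex is adjacent to every other vertex of the copy, and this makes the equations easy to solve. Put
\[
\kappa=\frac{d-2}{d-1},\qquad\text{so that}\qquad \kappa-1=-\frac1{d-1}.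
\]

\begin{lemma}[short link]\label{lem:short}
Let a copy of $J$ be inserted between $u$ and $w$. A vector $x$ satisfies the equations at all vertices of the copy if and only if
\[
x_u=x_w,\qquad x_{c_i}=-\frac{x_u}{d-1}\quad(1\le i\le d-1),\qquad x_a+x_b=\kappa x_u .
\]
\end{lemma}

\begin{proof}
Let $\Sigma$ be the sum of $x$ over the copy. The equation at $c_i$ is $\Sigma-x_{c_i}=0$, and the equations at $a$ and $b$ are $\sum_i x_{c_i}+x_u=0$ and $\sum_i x_{c_i}+x_w=0$. Suppose that they all hold. Then every $x_{c_i}$ equals $\Sigma$, so $x_u=x_w=-(d-1)\Sigma$, which gives the first two conditions. From $\Sigma=(d-1)\Sigma+x_a+x_b$ we get $x_a+x_b=-(d-2)\Sigma=\kappa x_u$. Conversely, under the stated conditions $\sum_i x_{c_i}=-x_u=-x_w$, so the equations at $a$ and $b$ hold, and $\Sigma=-x_u+\kappa x_u=-x_u/(d-1)=x_{c_i}$, so the equations at the core hold.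
\end{proof}

A short link copies the value of $u$ to $w$, and it determines only the sum of the values at its two ends. If two copies of $J$ are placed in series, each of them copies a value onto the inner end of the other, and this freedom disappears. A \emph{long link} between $u$ and $w$ consists of two copies of $J$, with ends $a,b$ and $a',b'$, whose only outgoing edges are $ua$, $ba'$ and $b'w$.

\begin{lemma}[long link]\label{lem:long}
A vector $x$ satisfies the equations at all vertices of a long link between $u$ and $w$ if and only if
\[
x_a=\kappa x_u-x_w,\qquad x_b=x_w,\qquad x_{a'}=x_u,\qquad x_{b'}=\kappa x_w-x_u,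
\]
and the core vertices have value $-\frac{x_u}{d-1}$ in the first copy and $-\frac{x_w}{d-1}$ in the second.
\end{lemma}

\begin{proof}
The first copy is inserted between $u$ and $a'$, the second between $b$ and $w$. By Lemma~\ref{lem:short}, the equations hold if and only if $x_{a'}=x_u$, $x_a+x_b=\kappa x_u$, $x_b=x_w$, $x_{a'}+x_{b'}=\kappa x_w$ and the core values are as stated. Solving for $x_a$ and $x_{b'}$ gives the claim.
\end{proof}

The long link is the gadget we wanted: it places no condition on $x_u$ and $x_w$, its values are determined by them, and it contributes $\kappa x_u-x_w$ to the equation at $u$ and $\kappa x_w-x_u$ to the equation at $w$. If $x_u=x_w=t$, both contributions equal $-t/(d-1)$. For a constant value $t\ne0$ to be possible, a vertex of degree $d$ should therefore see $d-1$ long links and one neighbor of value $t$, and the simplest such neighbor is supplied by an ordinary edge.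

\begin{example}\label{ex:18}
Let $d=3$, so that $\kappa=\frac12$ and $J=K_4-ab$. Take two vertices $A,B$ and join them by an edge and by two long links (Figure~\ref{fig:18}). The result is a cubic graph of order $2+2\cdot8=18$. By Lemma~\ref{lem:long}, a kernel vector is determined by $x_A$ and $x_B$, subject only to the equations at $A$ and $B$:
\[
x_B+2\left(\tfrac12x_A-x_B\right)=0,\qquad x_A+2\left(\tfrac12x_B-x_A\right)=0 .
\]
Both say $x_A=x_B$, so the nullity is $1$. For $x_A=x_B=2$, the inner ends $b,a'$ have value $2$, and the outer ends $a,b'$ and the core vertices have value $-1$. The kernel vector is full, and the graph is a nut graph.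
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[blk/.style={circle,draw,fill=black,inner sep=2pt},wht/.style={circle,draw,fill=white,inner sep=2pt}]
\node[blk,label=left:$A$] (A) at (0,0) {};
\node[blk,label=right:$B$] (B) at (7.6,0) {};
\draw (A)--(B);
\foreach \sd/\y in {u/1.3,l/-1.3} {
  \node[wht] (a\sd) at (1.2,\y) {};
  \node[blk] (b\sd) at (3.2,\y) {};
  \node[blk] (c\sd) at (4.4,\y) {};
  \node[wht] (d\sd) at (6.4,\y) {};
  \foreach \x/\lt/\rt in {2.2/a/b,5.4/c/d} {
    \node[wht] (p) at (\x,\y+0.55) {};
    \node[wht] (q) at (\x,\y-0.55) {};
    \draw (\lt\sd)--(p)--(\rt\sd)--(q)--(\lt\sd) (p)--(q);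
  }
  \draw (A)--(a\sd) (b\sd)--(c\sd) (d\sd)--(B);
}
\node at (1.1,1.65) {$a$};
\node at (3.3,1.65) {$b$};
\node at (4.3,1.65) {$a'$};
\node at (6.55,1.65) {$b'$};
\end{tikzpicture}
\caption{A cubic nut graph of order $18$: the vertices $A$ and $B$ are joined by an edge and by two long links, each made of two copies of $K_4$ minus an edge. The kernel is spanned by the vector with value $2$ on the black vertices and $-1$ on the white vertices; every vertex has one black and two white neighbors.}
\label{fig:18}
\end{figure}

\section{A regular nut graph with a free action of $\Gamma$}\label{sec:base}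

To bring in a group $\Gamma$ with generators $s_1,\dots,s_r$, take a pair $A_g,B_g$ for each $g\in\Gamma$, joined by an ordinary edge, and connect different pairs as in a Cayley graph, by long links from $A_g$ to $B_{gs_j}$. Example~\ref{ex:18} shows what else is needed. The ordinary edge contributes $+x_{B_g}$ to the equation at $A_g$, which is the wrong sign for an average. One long link from $A_g$ to $B_g$ cancels this term, and a second one restores $x_{B_g}$ with the right sign. So $A_g$ should carry at least $r+2$ long links, while its degree leaves room for only $d-1$. The remedy is to replace $A_g$ by a chain of $m$ vertices joined by short links: these force a common value on the chain, and each additional vertex makes room for $d-2\ge 1$ further long links.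

\subsection*{The construction}
Let $s_1,\dots,s_r$ ($r\ge0$) generate $\Gamma$, and let $m\ge1$ satisfy $m(d-2)\ge r+1$. Put $e_i=d-2$ for $1\le i<m$ and $e_m=d-1$, and let
\[
M=\sum_{i=1}^m e_i=m(d-2)+1\ \ge\ r+2 .
\]
Take a set of $M$ \emph{slots}, of which $e_i$ have \emph{level} $i$, and write $\ell(\sigma)$ for the level of the slot $\sigma$. Assign $s_1,\dots,s_r$ to $r$ of the slots and the identity $1\in\Gamma$ to the remaining $M-r\ge2$ slots; let $h_\sigma$ be the element assigned to $\sigma$. The graph $G$ is built from vertices $A_{g,i},B_{g,i}$ ($g\in\Gamma$, $1\le i\le m$), the \emph{principal vertices}, by adding for each $g\in\Gamma$: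
\begin{enumerate}
\item[(G1)] the edge $A_{g,1}B_{g,1}$, called \emph{plain};
\item[(G2)] for $1\le i<m$, a short link between $A_{g,i}$ and $A_{g,i+1}$ and a short link between $B_{g,i}$ and $B_{g,i+1}$;
\item[(G3)] for each slot $\sigma$, a long link $(g,\sigma)$ between $A_{g,\ell(\sigma)}$ and $B_{gh_\sigma,\ell(\sigma)}$.
\end{enumerate}
All links use new copies of $J$, so $G$ is simple. The vertex $A_{g,i}$ has one neighbor \emph{below} (namely $B_{g,1}$ if $i=1$, and an end of the short link to $A_{g,i-1}$ if $i>1$), one neighbor \emph{above} if $i<m$ (an end of the short link to $A_{g,i+1}$), and $e_i$ neighbors in long links; the total is $d$. The same holds for $B_{g,i}$, because for each slot $\sigma$ of level $i$ exactly one of the links $(g',\sigma)$ ends at $B_{g,i}$, the one with $g'=gh_\sigma^{-1}$. Vertices inside links have degree $d$. So $G$ is $d$-regular. For $d=3$, the trivial group and $m=1$, it is the graph of Example~\ref{ex:18}.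

Every vertex of $G$ is created together with an element $g$, and we identify $V(G)$ with $\Gamma\times\mathcal N$, where $\mathcal N$ is the set of \emph{names}: $A_i$ and $B_i$ for $1\le i\le m$, the $d+1$ positions in each of the $2(m-1)$ short links of (G2), and the $2(d+1)$ positions in the long link of each slot. Since $m-1+M=m(d-1)$,
\begin{equation}\label{eq:names}
|\mathcal N|=2m+2(d+1)(m-1+M)=2m+2m(d^2-1)=2md^2 .
\end{equation}
The group $\Gamma$ acts on $V(G)$ by $\gamma\cdot(g,\nu)=(\gamma g,\nu)$. This is an action by automorphisms: $\gamma$ carries the plain edge and the short links of $g$ to those of $\gamma g$, and it carries the long link $(g,\sigma)$, which joins $A_{g,\ell(\sigma)}$ and $B_{gh_\sigma,\ell(\sigma)}$, to the long link $(\gamma g,\sigma)$, which joins $A_{\gamma g,\ell(\sigma)}$ and $B_{\gamma gh_\sigma,\ell(\sigma)}$. The action is free, and its orbits are the sets $\Gamma\times\{\nu\}$.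

\begin{example}\label{ex:cyclic}
Let $d=3$ and $\Gamma=\mathbb Z_k$, $k\ge2$, written additively with generator $1$. Then $r=1$ and we may take $m=2$, so there are $M=3$ slots. Assign the generator to the slot of level $1$ and the identity to the two slots of level $2$. In a kernel vector $x$, the short links force a common value $\alpha_g$ on $A_{g,1},A_{g,2}$ and a common value $\beta_g$ on $B_{g,1},B_{g,2}$. If $a,b$ are the ends of the short link between $A_{g,1}$ and $A_{g,2}$, the equations at these two vertices are
\[
\beta_g+x_a+\left(\tfrac12\alpha_g-\beta_{g+1}\right)=0,\qquad x_b+2\left(\tfrac12\alpha_g-\beta_g\right)=0 .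
\]
Neither $x_a$ nor $x_b$ is known, but $x_a+x_b=\frac12\alpha_g$, so adding the equations gives $2\alpha_g=\beta_g+\beta_{g+1}$. On the other side the same steps give $2\beta_g=\alpha_g+\alpha_{g-1}$. Thus each term of the cyclic sequence $\beta_0,\alpha_0,\beta_1,\alpha_1,\dots,\beta_{k-1},\alpha_{k-1}$ is the average of its two neighbors; the maximum propagates around the cycle, and all terms are equal.
\end{example}

\begin{proposition}\label{prop:base}
The graph $G$ is a nut graph.
\end{proposition}

\begin{proof}
Let $x\in\ker A(G)$. By Lemma~\ref{lem:short}, the values $\alpha_g:=x_{A_{g,i}}$ and $\beta_g:=x_{B_{g,i}}$ do not depend on $i$.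

\emph{Step 1: the mean value property.} Add the equations at $A_{g,1},\dots,A_{g,m}$. Each of the $m-1$ short links of the chain appears with both its ends and contributes $\kappa\alpha_g$ by Lemma~\ref{lem:short}; the slot $\sigma$ contributes $\kappa\alpha_g-\beta_{gh_\sigma}$ by Lemma~\ref{lem:long}; the plain edge contributes $\beta_g$. Hence
\[
(m-1+M)\,\kappa\,\alpha_g-\sum_\sigma\beta_{gh_\sigma}+\beta_g=0,
\]
where $(m-1+M)\kappa=m(d-1)\kappa=m(d-2)=M-1$. In the sum of the equations at $B_{g,1},\dots,B_{g,m}$, each short link contributes $\kappa\beta_g$, the slot $\sigma$ contributes $\kappa\beta_g-\alpha_{gh_\sigma^{-1}}$ through the link $(gh_\sigma^{-1},\sigma)$, and the plain edge contributes $\alpha_g$. For $h\in\Gamma$ let $w(h)$ be the number of slots $\sigma$ with $h_\sigma=h$, diminished by $1$ if $h=1$. We obtain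
\begin{equation}\label{eq:mean}
(M-1)\alpha_g=\sum_{h\in\Gamma}w(h)\beta_{gh},\qquad (M-1)\beta_g=\sum_{h\in\Gamma}w(h)\alpha_{gh^{-1}}\qquad(g\in\Gamma).
\end{equation}
The weights satisfy $\sum_hw(h)=M-1\ge1$ and $w\ge0$. Moreover $w(1)\ge1$, because at least two slots carry the identity, and therefore $w(s_j)\ge1$ for all $j$. So \eqref{eq:mean} expresses each $\alpha_g$ as a weighted average of $\beta$'s and each $\beta_g$ as a weighted average of $\alpha$'s.

\emph{Step 2: the maximum principle.} Let $t$ be the maximum of the finitely many numbers $\alpha_g,\beta_g$. A weighted average of numbers at most $t$ equals $t$ only if every number with positive weight equals $t$. So $\alpha_g=t$ forces $\beta_{gh}=t$ whenever $w(h)>0$, and $\beta_g=t$ forces $\alpha_g=t$ because $w(1)>0$. The set $U=\{g:\alpha_g=t\}$ is therefore nonempty, and $g\in U$ implies $\beta_{gs_j}=t$ and then $gs_j\in U$. In a finite group the inverse of an element is one of its positive powers, so every element of $\Gamma$ is a product of generators $s_j$ without inverses, and $U=\Gamma$. Taking $h=1$ gives $\beta_g=t$ for all $g$. All principal vertices have the value $t$.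

\emph{Step 3: the remaining values.} By Lemmas~\ref{lem:short} and~\ref{lem:long}, all core vertices have value $-\frac t{d-1}$, and in each long link $x_a=x_{b'}=(\kappa-1)t=-\frac{t}{d-1}$ and $x_b=x_{a'}=t$. It remains to find the values at the ends of the short links, and for this we use the equations at the principal vertices one by one. Fix $g$, and let $a_i\sim A_{g,i}$ and $b_i\sim A_{g,i+1}$ be the ends of the short link between $A_{g,i}$ and $A_{g,i+1}$. We show by induction on $i$ that the neighbor below $A_{g,i}$ has value $t$. For $i=1$ this neighbor is $B_{g,1}$. If the claim holds for some $i<m$, the equation at $A_{g,i}$ is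
\[
t+x_{a_i}-(d-2)\frac{t}{d-1}=0 ,
\]
so $x_{a_i}=(\kappa-1)t=-\frac t{d-1}$, and $x_{b_i}=\kappa t-x_{a_i}=t$ is the value below $A_{g,i+1}$. The equation at $A_{g,m}$ is $t-(d-1)\frac{t}{d-1}=0$ and imposes no condition. A vertex $B_{g,i}$ sees the same values, with $A_{g,1}$ as the neighbor below $B_{g,1}$ and the ends $b'$ of the long links in place of the ends $a$, so the same induction determines the short links of the $B$-chains. Thus $x$ is determined by $t$, and the nullity is at most $1$.

\emph{Step 4: existence.} Define $x$ by the values just found for $t=1$. The conditions of Lemmas~\ref{lem:short} and~\ref{lem:long} hold, so the equations inside the links are satisfied. A principal vertex has one neighbor of value $1$, the one below, and $d-1$ neighbors of value $-\frac1{d-1}$, so its equation is satisfied as well. Hence the nullity is exactly $1$, and the kernel is spanned by a vector with entries in $\{1,-\frac1{d-1}\}$, which is full.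
\end{proof}

\begin{remark}
The second identity slot cannot be omitted. Let $d=3$, $m=1$, $\Gamma=\mathbb Z_k$ with $k\ge2$, and assign the identity to one of the two slots and the generator $1$ to the other. The equation at $A_{g,1}$ is $\beta_g+(\frac12\alpha_g-\beta_g)+(\frac12\alpha_g-\beta_{g+1})=0$, that is, $\alpha_g=\beta_{g+1}$, and the equation at $B_{g+1,1}$ says the same. The $\alpha_g$ are free, and the nullity is $k$.
\end{remark}

\section{A coloring preserved only by $\Gamma$}\label{sec:coloring}

The group $\operatorname{Aut}(G)$ is strictly larger than $\Gamma$: the transposition of two core vertices of one copy of $J$ is an automorphism with fixed points, whereas $\Gamma$ acts freely. We remove the additional automorphisms by a coloring. It has to be constant on the orbits of $\Gamma$, so it is a coloring of names. Two properties suffice: one orbit is marked by a color of its own, so that any color-preserving automorphism can be corrected by an element of $\Gamma$ to fix a vertex; and the neighbors of each vertex have distinct colors, so that a fixed vertex fixes everything. The second property is possible only because of the following fact.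

\begin{lemma}\label{lem:names}
The neighbors of any vertex of $G$ have pairwise distinct names.
\end{lemma}

\begin{proof}
The neighbors of a principal vertex of level $i$ are at most one principal vertex, ends of short links with different names (the links below and above), and one end of a long link for each slot of level $i$; different slots give different names. The neighbors of a vertex inside a link are vertices in different positions of that link, together with at most one principal vertex.
\end{proof}

Coloring all names differently would do, but the colors will be paid for in vertices, and a number of colors depending only on $d$ is enough. Call two distinct names \emph{in conflict} if they occur among the neighbors of a common vertex. If $\nu$ and $\nu'$ are in conflict, say $(g,\nu)\sim y\sim(g',\nu')$, then applying $g^{-1}$ shows that $\nu'$ is the name of a vertex reached from $(1,\nu)$ by a path of length $2$. There are $d(d-1)$ such paths, so each name is in conflict with at most $d^2-d$ others. Color the names one at a time, each with a color from $\{1,\dots,d^2-d+1\}$ not yet used on a name in conflict with it. This gives a map $c:\mathcal N\to\{1,\dots,d^2-d+1\}$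 with distinct values on conflicting names. For $k\ge0$ define the coloring $n_k$ of $G$ by
\[
n_k(g,\nu)=\begin{cases} d^2-d+2+k &\text{if }\nu=A_1,\\ c(\nu)&\text{otherwise.}\end{cases}
\]
Only the vertices $A_{g,1}$ have the color $d^2-d+2+k$, conflicting names still have distinct colors, and so by Lemma~\ref{lem:names} the neighbors of any vertex have pairwise distinct colors.

\begin{proposition}\label{prop:coloring}
For every $k\ge0$, the group $\operatorname{Aut}(G,n_k)$ consists exactly of the automorphisms induced by elements of $\Gamma$. In particular, $\operatorname{Aut}(G,n_k)\cong\Gamma$.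
\end{proposition}

\begin{proof}
The action of $\Gamma$ preserves names, hence colors, and it is faithful because it is free. Let $\varphi\in\operatorname{Aut}(G,n_k)$. The image of $A_{1,1}$ has the same color as $A_{1,1}$, so $\varphi(A_{1,1})=A_{g,1}$ for some $g\in\Gamma$, and $\varphi'=g^{-1}\varphi\in\operatorname{Aut}(G,n_k)$ fixes $A_{1,1}$. If $\varphi'$ fixes a vertex $y$, it permutes the neighbors of $y$ and preserves their colors, which are pairwise distinct, so it fixes each of them. The graph $G$ is connected by Proposition~\ref{prop:base} and Lemma~\ref{lem:connected}. Hence $\varphi'$ is the identity and $\varphi$ is induced by $g$.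
\end{proof}

\section{Encoding colors by Fowler extensions}\label{sec:transfer}

We now need a local operation at a vertex that preserves regularity and the nut property, leaves a visible mark, and can be repeated, so that the number of repetitions records the color.

\subsection*{The Fowler extension}
Let $G$ be any $d$-regular graph and let $v$ be a vertex with neighbors $u_1,\dots,u_d$. The \emph{Fowler extension} $F(G,v)$ is obtained by deleting the edges $vu_i$, adding new vertices $p_1,\dots,p_d,q_1,\dots,q_d$, and adding the edges $vq_i$ and $p_iu_i$ for all $i$ and $q_ip_j$ for all $i\ne j$. Thus a copy of $K_{d,d}$ minus a perfect matching is placed between $v$ and its neighbors. The new graph is simple and $d$-regular. For $d=3$, the subgraph induced by $v$ and the new vertices is a cube with one vertex removed.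

\begin{lemma}\label{lem:fowler}
There is a linear isomorphism $\ker A(G)\cong\ker A(F(G,v))$ under which full vectors correspond to full vectors. So $G$ is a nut graph if and only if $F(G,v)$ is.
\end{lemma}

\begin{proof}
Let $z\in\ker A(F(G,v))$ and $\Sigma=\sum_jz_{p_j}$. The equation at $q_i$ is $z_v+\Sigma-z_{p_i}=0$, so all $z_{p_i}$ equal $\lambda:=z_v+\Sigma$. Then $\Sigma=d\lambda$ and $z_v=-(d-1)\lambda$. The equation at $v$ is $\sum_iz_{q_i}=0$, so the equation at $p_j$, which is $\sum_{i\ne j}z_{q_i}+z_{u_j}=0$, says $z_{q_j}=z_{u_j}$. In words: $u_j$ sees $\lambda$ where it used to see $v$, and $v$ sees the values of its old neighbors. Define $x$ on $V(G)$ by $x_v=\lambda$ and $x_w=z_w$ for $w\ne v$. The equation of $G$ at $u_j$ is that of $F(G,v)$ with $x_v$ in place of $z_{p_j}=\lambda$; at $v$ we have $\sum_jx_{u_j}=\sum_jz_{q_j}=0$; and the equations at all other vertices are the same in both graphs and do not involve $v$. So $x\in\ker A(G)$.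

Conversely, given $x\in\ker A(G)$, put
\[
z_{p_i}=x_v,\qquad z_{q_i}=x_{u_i},\qquad z_v=-(d-1)x_v,\qquad z_w=x_w\ \text{ for }w\in V(G)\setminus\{v\}.
\]
The equation at $q_i$ is $-(d-1)x_v+(d-1)x_v=0$; the equations at $v$ and at $p_j$ both read $\sum_ix_{u_i}=0$; and the equations at the remaining vertices are those of $G$. So $z\in\ker A(F(G,v))$. The first paragraph shows that every $z$ arises from its $x$ by these formulas, so the two linear maps are mutually inverse. The entries of $z$ are nonzero multiples of entries of $x$, and each entry of $x$ occurs, so $x$ is full if and only if $z$ is full.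
\end{proof}

\subsection*{The graph $G^n$}
Let $G$ be $d$-regular with vertex set $V$, and let $n:V\to\mathbb Z_{\ge0}$; the value $0$ is allowed only so that we can argue by induction. We describe the result of applying $n(v)$ Fowler extensions at each vertex $v$. The vertices of $G^n$ are all $v\in V$ together with $p_v^k(u)$ and $q_v^k(u)$ for $v\in V$, $u\in N_G(v)$, $1\le k\le n(v)$. The \emph{port} of $v$ toward $u\in N_G(v)$ is $\pi_v(u)=p_v^1(u)$ if $n(v)\ge1$ and $\pi_v(u)=v$ if $n(v)=0$. The edges of $G^n$ are:
\begin{enumerate}
\item[(E1)] $\pi_v(u)\,\pi_u(v)$ for each edge $uv$ of $G$;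
\item[(E2)] $p_v^k(u)\,q_v^k(u')$ for $u\ne u'$ in $N_G(v)$ and $1\le k\le n(v)$;
\item[(E3)] $q_v^k(u)\,p_v^{k+1}(u)$ for $u\in N_G(v)$ and $1\le k<n(v)$;
\item[(E4)] $v\,q_v^{n(v)}(u)$ for $u\in N_G(v)$, if $n(v)\ge1$.
\end{enumerate}
We write $P_v^k=\{p_v^k(u):u\in N_G(v)\}$ and $Q_v^k=\{q_v^k(u):u\in N_G(v)\}$, and we call $T_v=\{v\}\cup\bigcup_k(P_v^k\cup Q_v^k)$ the \emph{tower} of $v$ (Figure~\ref{fig:tower}). The towers partition $V(G^n)$, $|T_v|=1+2d\,n(v)$, and the edges between different towers are exactly those of type (E1).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[vx/.style={circle,draw,fill=black,inner sep=1.6pt}]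
\node[vx,label=left:$v$] (v) at (0,0) {};
\foreach \i/\y in {1/1,2/0,3/-1} {
  \node[vx] (qb\i) at (1.4,\y) {};
  \node[vx] (pb\i) at (3.2,\y) {};
  \node[vx] (qa\i) at (4.4,\y) {};
  \node[vx] (pa\i) at (6.2,\y) {};
  \node[vx,fill=white,label=right:$p^1_{u_\i}(v)$] (o\i) at (7.4,\y) {};
  \draw (v)--(qb\i);
  \draw[very thick] (pb\i)--(qa\i) (pa\i)--(o\i);
}
\foreach \i/\j in {1/2,1/3,2/1,2/3,3/1,3/2} {
  \draw (qb\i)--(pb\j) (qa\i)--(pa\j);
}
\node at (1.4,-1.5) {$Q_v^2$};
\node at (3.2,-1.5) {$P_v^2$};
\node at (4.4,-1.5) {$Q_v^1$};
\node at (6.2,-1.5) {$P_v^1$};
\end{tikzpicture}
\caption{The tower (black vertices) that replaces a vertex $v$ of color $n(v)=2$ in a cubic graph, where $u_1,u_2,u_3$ are the neighbors of $v$. The white vertices belong to the towers of $u_1,u_2,u_3$. The thick edges, of types (E3) and (E1), lie in no $4$-cycle.}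
\label{fig:tower}
\end{figure}

\begin{lemma}\label{lem:iterate}
The graph $G^n$ arises from $G$ by a sequence of Fowler extensions.
\end{lemma}

\begin{proof}
For $n=0$ all ports are vertices of $G$ and $G^0=G$. It suffices to show $F(G^n,v)=G^{n'}$ for $v\in V$, where $n'(v)=n(v)+1$ and $n'=n$ elsewhere. The neighbors of $v$ in $G^n$ are indexed by $u\in N_G(v)$: they are the $q_v^{n(v)}(u)$ if $n(v)\ge1$ and the ports $\pi_u(v)$ if $n(v)=0$. Name the new vertices $p_v^{n(v)+1}(u)$ and $q_v^{n(v)+1}(u)$. The new edges among them are of type (E2), those at $v$ are of type (E4), and those joining $p_v^{n(v)+1}(u)$ to the former neighbor of $v$ are of type (E3) if $n(v)\ge1$ and of type (E1) if $n(v)=0$.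
\end{proof}

\subsection*{Automorphisms of $G^n$}
An automorphism of $G^n$ does not know how the graph was built. We have to show that the original vertices, their colors and their adjacency can be read off from $G^n$ alone, and that the towers have no internal symmetries of their own. The nut property plays no role here.

\begin{lemma}\label{lem:aut}
Let $G$ be $d$-regular, $d\ge3$, and let $n\ge1$ everywhere. Every $\varphi\in\operatorname{Aut}(G^n)$ satisfies $\varphi(V)=V$ and $\varphi(T_v)=T_{\varphi(v)}$ for $v\in V$, and $\varphi\mapsto\varphi|_V$ is an isomorphism from $\operatorname{Aut}(G^n)$ onto $\operatorname{Aut}(G,n)$.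
\end{lemma}

\begin{proof}
\emph{(a) Recognizing $V$.} Call a vertex $y$ of $G^n$ \emph{central} if every edge incident with $y$ or with a neighbor of $y$ lies in a $4$-cycle. Automorphisms preserve central vertices, and we claim that the central vertices are exactly those of $V$.

An edge $yy'$ lies in a $4$-cycle only if some other neighbor of $y$ is adjacent to some other neighbor of $y'$. For an edge $p_v^1(u)\,p_u^1(v)$ of type (E1), the other neighbors lie in $Q_v^1$ and $Q_u^1$, and no edge joins these sets. For an edge $q_v^k(u)\,p_v^{k+1}(u)$ of type (E3), the other neighbors lie in $P_v^k$ and $Q_v^{k+1}$, and no edge joins these sets either. So edges of types (E1) and (E3) lie in no $4$-cycle. On the other hand, for $k=n(v)$ and distinct $u,u',u''\in N_G(v)$, the vertices $v,\ q_v^k(u),\ p_v^k(u'),\ q_v^k(u'')$ form a $4$-cycle in this order. As $d\ge3$, any $u$, and any pair $u\ne u'$, can be completed to such a triple, so all edges of type (E4) and all edges of type (E2) with $k=n(v)$ lie in $4$-cycles.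

Each $v\in V$ is central, because its neighbors are the $q_v^{n(v)}(u)$, whose edges are of these two kinds. No other vertex is central: $p_v^k(u)$ is incident with an edge of type (E1) if $k=1$ and of type (E3) if $k>1$; $q_v^k(u)$ with $k<n(v)$ is incident with an edge of type (E3); and $q_v^{n(v)}(u)$ has a neighbor $p_v^{n(v)}(u')$, which is incident with an edge of type (E1) or (E3).

\emph{(b) Recognizing colors and towers.} Let $S_j$ be the set of vertices at distance $j$ from $v\in V$ in $G^n$. Reading off neighbors layer by layer from (E1)--(E4), we find
\[
S_1=Q_v^{n(v)},\quad S_2=P_v^{n(v)},\quad S_3=Q_v^{n(v)-1},\quad\dots,\quad S_{2n(v)}=P_v^1,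
\]
\[
S_{2n(v)+1}=\{p_u^1(v):u\in N_G(v)\},\qquad S_{2n(v)+2}=\{q_u^1(w):u\in N_G(v),\ w\in N_G(u)\setminus\{v\}\},
\]
where the last two sets use $n(u)\ge1$. The sets $S_1,\dots,S_{2n(v)+1}$ have size $d$, while $|S_{2n(v)+2}|=d(d-1)>d$. So $2n(v)+2$ is the least $j\ge1$ with $|S_j|\ne d$, and $T_v$ is the ball of radius $2n(v)$ about $v$.

\emph{(c) The homomorphism.} Let $\varphi\in\operatorname{Aut}(G^n)$. By (a), $\varphi(V)=V$. Since $\varphi$ preserves distances, (b) gives $n(\varphi(v))=n(v)$ and $\varphi(T_v)=T_{\varphi(v)}$. Distinct $u,v\in V$ are adjacent in $G$ if and only if some edge of $G^n$ joins $T_u$ and $T_v$. Hence $\varphi|_V\in\operatorname{Aut}(G,n)$, and restriction is a homomorphism $\operatorname{Aut}(G^n)\to\operatorname{Aut}(G,n)$. It is surjective: $\psi\in\operatorname{Aut}(G,n)$ extends by $p_v^k(u)\mapsto p_{\psi v}^k(\psi u)$ and $q_v^k(u)\mapsto q_{\psi v}^k(\psi u)$, which is defined because $n(\psi v)=n(v)$ and which maps edges of each type (E1)--(E4) to edges of the same type.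

\emph{(d) Injectivity.} Let $\varphi$ fix every vertex of $V$. Then $\varphi$ preserves every $T_v$, $P_v^k$ and $Q_v^k$, since these are balls and spheres about $v$ by (b). We climb the tower from the ports. The vertex $p_v^1(u)$ is the only vertex of $T_v$ with a neighbor in $T_u$, so it is fixed. If $p_v^k(u)$ is fixed, so is $q_v^k(u)$, the only vertex of $Q_v^k$ not adjacent to it. If $q_v^k(u)$ is fixed and $k<n(v)$, so is $p_v^{k+1}(u)$, its only neighbor in $P_v^{k+1}$. By induction $\varphi$ is the identity.
\end{proof}

\begin{remark}
The hypothesis $d\ge3$, used for the $4$-cycles in (a) and for $d(d-1)>d$ in (b), is needed. For $d=2$ a Fowler extension turns $C_k$ into $C_{k+4}$, so $G^n$ is a longer cycle and has more automorphisms than $G$, whatever the coloring.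
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:transfer}]
By Lemmas~\ref{lem:iterate} and~\ref{lem:fowler}, $G^n$ is a $d$-regular nut graph. Its order is $\sum_v|T_v|=\sum_v(1+2d\,n(v))$, and Lemma~\ref{lem:aut} gives $\operatorname{Aut}(G^n)\cong\operatorname{Aut}(G,n)$.
\end{proof}

\section{Existence and order}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $d\ge3$, let $G$ be the $d$-regular graph of Section~\ref{sec:base}, which is a nut graph by Proposition~\ref{prop:base}, and let $n_0$ be the coloring of Section~\ref{sec:coloring}. By Theorem~\ref{thm:transfer} and Proposition~\ref{prop:coloring}, $G^*=G^{n_0}$ is a $d$-regular nut graph with $\operatorname{Aut}(G^*)\cong\operatorname{Aut}(G,n_0)\cong\Gamma$. The case $d\le2$ is Lemma~\ref{lem:small}.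
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:order}, parts {\rm(i)} and {\rm(ii)}]
Build $G$ from a generating set of minimum size $r$, with $m=\lceil(r+1)/(d-2)\rceil$; then $m\ge1$ and $m(d-2)\ge r+1$, as required. For every $k\ge0$, Theorem~\ref{thm:transfer} and Proposition~\ref{prop:coloring} show that $G^{n_k}$ is a $d$-regular nut graph with automorphism group isomorphic to $\Gamma$. Suppose that $\varphi\in\operatorname{Aut}(G^{n_k})$ fixes a vertex, lying in the tower $T_v$ say. By Lemma~\ref{lem:aut}, $\varphi(T_v)=T_{\varphi(v)}$, and since towers are disjoint, $\varphi(v)=v$. By Proposition~\ref{prop:coloring}, $\varphi|_{V(G)}$ is induced by some $g\in\Gamma$; freeness on $V(G)$ gives $g=1$, and $\varphi$ is the identity by Lemma~\ref{lem:aut}. So each $G^{n_k}$ is a semiregular realization.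

All values of $n_0$ are at most $d^2-d+2$, and $|V(G)|=2md^2|\Gamma|$ by \eqref{eq:names}. Hence
\[
|V(G^{n_0})|\le 2md^2|\Gamma|\bigl(1+2d(d^2-d+2)\bigr)=2md^2\,(2d^3-2d^2+4d+1)\,|\Gamma| .
\]
Since $m\le r+1$, this is $O((r+1)|\Gamma|)$ for fixed $d$, which proves (i). For (ii) put $N_0=|V(G^{n_0})|$. The coloring $n_k$ exceeds $n_0$ by $k$ at the $|\Gamma|$ vertices $A_{g,1}$ and agrees with it elsewhere, so $|V(G^{n_k})|=N_0+2dk|\Gamma|$.
\end{proof}

The factor $m$, which grows with the number of generators, entered the construction because a vertex of degree $d$ has room for only a bounded number of links. This is not a defect of the construction: a free action with few orbits on a connected graph of degree $d$ produces a small generating set.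

\begin{lemma}\label{lem:lower}
Let a finite group $\Gamma$ act freely, by automorphisms, on the vertices of a connected $d$-regular graph $X$, with $\tau$ orbits. Then $\Gamma$ can be generated by at most $\tau(d-2)+2$ elements.
\end{lemma}

\begin{proof}
Among the subgraphs of $X$ that are trees with vertices in pairwise distinct orbits, choose a maximal one, $D$. We claim that $D$ meets every orbit. Otherwise the invariant set $\Gamma V(D)$ is not all of $V(X)$, and by connectedness there is an edge $yz$ with $y\in\Gamma V(D)$ and $z\notin\Gamma V(D)$. Applying a group element, we may assume $y\in V(D)$; then $z$ and the edge $yz$ can be added to $D$, contrary to maximality. So $D$ has $\tau$ vertices and $\tau-1$ edges, and by freeness the translates $gV(D)$, $g\in\Gamma$, are pairwise disjoint and cover $V(X)$.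

Let $R$ be the set of $g\ne1$ such that some edge of $X$ joins $V(D)$ and $gV(D)$, and let $H$ be the subgroup generated by $R$. If an edge joins $hV(D)$ and $gV(D)$ with $h\in H$, then $h^{-1}g\in R\cup\{1\}$, so $g\in H$. Thus no edge leaves $\bigcup_{h\in H}hV(D)$; this set is $V(X)$ by connectedness, and $H=\Gamma$ because the translates are disjoint.

Consider the pairs $(y,e)$ with $y\in V(D)$ and $e$ an edge of $X$ at $y$ that is not an edge of $D$. There are $\tau d-2(\tau-1)=\tau(d-2)+2$ of them. The other end of $e$ lies in exactly one translate $gV(D)$, so each pair determines one element $g$, and every element of $R$ is obtained in this way. Hence $|R|\le\tau(d-2)+2$.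
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:order}, part {\rm(iii)}]
Let $X$ be a semiregular realization with $\tau$ vertex orbits. Every orbit has $|\Gamma|$ elements, and $X$ is connected by Lemma~\ref{lem:connected}. Lemma~\ref{lem:lower} gives $r\le\tau(d-2)+2$, so $|V(X)|=\tau|\Gamma|\ge\frac{r-2}{d-2}|\Gamma|$.

Since $m\le r+1$, the bound in (i) is at most $C_d(r+1)|\Gamma|$ with $C_d=2d^2(2d^3-2d^2+4d+1)$. If $r\ge3$, then $r+1\le4(r-2)$, so this is at most $4(d-2)C_d\,|V(X)|$. If $r\le2$, it is at most $3C_d|\Gamma|\le3C_d\,|V(X)|$, because $\tau\ge1$. In both cases the bound in (i) exceeds the order of any semiregular realization by at most a factor depending only on $d$.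
\end{proof}

\begin{thebibliography}{9}

\bibitem{BF}
Nino Ba\v{s}i\'c and Patrick W. Fowler, \emph{Nut graphs with a given automorphism group}, arXiv:2405.04117 (2024).

\end{thebibliography}
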